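\title{Exactly uniform random subproducts in finite groups}

\begin{abstract}
A finite group is mixable if some product of independent random elements, each taking at most two values, is exactly uniformly distributed on it. We prove the conjecture that every finite group generated by involutions is mixable; random subproducts of elements of any generating set of involutions suffice. We show that a finite group is mixable if and only if it has no nontrivial quotient of odd order, and that random subproducts of elements of a given set $X$ can be uniform if and only if $X$ generates the group and, in every nontrivial irreducible complex representation, some element of $X$ has the eigenvalue $-1$. The proofs treat one real irreducible representation at a time and lower the rank of a product of operators by an intermediate value argument.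
\end{abstract}

\section{Introduction}\label{sec:intro}

Fix elements $x_1,\dots,x_k$ of a finite group $G$, toss $k$ independent coins, each with its own bias, and multiply, in the given order, those $x_i$ whose coin shows heads. Long products of this kind come as close to the uniform distribution as one likes (Remark~\ref{rem:approx}). We ask when such a product can be \emph{exactly} uniform. Throughout, $G$ is a finite group, an \emph{involution} is an element of order $2$, and a Bernoulli random variable with parameter $p\in[0,1]$ equals $1$ with probability $p$ and $0$ otherwise.

\begin{definition}\label{def:mix}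
The group $G$ is \emph{mixable} if there are $k\ge1$, elements $a_i^{(0)},a_i^{(1)}\in G$ ($1\le i\le k$) and independent Bernoulli random variables $\varepsilon_1,\dots,\varepsilon_k$, with arbitrary parameters, such that $a_1^{(\varepsilon_1)}\cdots a_k^{(\varepsilon_k)}$ is uniformly distributed on $G$. A subset $X\subseteq G$ \emph{mixes} $G$ if there are $k\ge0$, elements $x_1,\dots,x_k\in X$ (repetitions allowed) and independent Bernoulli random variables $\varepsilon_1,\dots,\varepsilon_k$, with arbitrary parameters, such that $x_1^{\varepsilon_1}\cdots x_k^{\varepsilon_k}$ is uniformly distributed on $G$.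
\end{definition}

The group $G$ is mixable exactly when the subset $X=G$ mixes it (Lemma~\ref{lem:equiv}). With fair coins, $x_1^{\varepsilon_1}\cdots x_n^{\varepsilon_n}$ is uniform on $(\mathbb Z/2)^n$ if $x_1,\dots,x_n$ is a basis, and $x^{\varepsilon_1}(x^2)^{\varepsilon_2}$ is uniform on $\mathbb Z/4=\langle x\rangle$. The group $\mathbb Z/3=\langle x\rangle$ is not mixable. Let $\chi$ be the character with $\chi(x)=\omega=e^{2\pi i/3}$, and let $p_i$ be the parameter of $\varepsilon_i$. By independence, the expectation of $\chi$ at the random product is
\[
\prod_{i=1}^k\Big((1-p_i)\,\chi(a_i^{(0)})+p_i\,\chi(a_i^{(1)})\Big).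
\]
For a uniform element the expectation is $(1+\omega+\omega^2)/3=0$, but every factor lies on the boundary of the triangle with vertices $1,\omega,\omega^2$, which does not pass through $0$.

The general form of this obstruction is that a chord of the unit circle contains $0$ only if it is a diameter, and then $0$ is its midpoint. In a representation $\rho$, the operator $(1-p)+p\rho(x)$ is therefore singular only if $p=\frac12$ and $\rho(x)$ has the eigenvalue $-1$. An involution that acts nontrivially always has this eigenvalue, so the obstruction is absent for groups generated by involutions. For characters of degree one this settles the matter, since a product of numbers vanishes as soon as one factor does. In higher degree a product of \emph{matrices} has to vanish, and one singular factor is not enough. Nor do fair coins suffice in general: if all parameters lie in $\{0,\frac12,1\}$, all probabilities lie in $2^{-k}\mathbb Z$, so $|G|$ divides $2^k$. The following conjecture, from \cite{ABGV}, says that these difficulties can always be overcome.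

\begin{quote}
\textbf{Conjecture.} \emph{Every finite group generated by elements of order $2$ is mixable.}
\end{quote}

We prove it in a stronger form, classify the mixable groups, and determine which subsets mix.

\begin{theorem}\label{thm:inv}
If $T$ is a set of involutions that generates $G$, then $T$ mixes $G$. In particular, every finite group generated by elements of order $2$ is mixable.
\end{theorem}

\begin{theorem}\label{thm:class}
For a finite group $G$ the following are equivalent:
\begin{itemize}
\item[(a)] $G$ is mixable;
\item[(b)] $G$ has no nontrivial quotient of odd order;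
\item[(c)] $G$ is generated by its elements of $2$-power order.
\end{itemize}
\end{theorem}

\begin{theorem}\label{thm:set}
A subset $X\subseteq G$ mixes $G$ if and only if $X$ generates $G$ and for every nontrivial irreducible complex representation $\rho$ of $G$ there is $x\in X$ such that $-1$ is an eigenvalue of $\rho(x)$.
\end{theorem}

Neither condition in Theorem~\ref{thm:set} implies the other. A single generator $x$ of $\mathbb Z/4$ fails the second condition for the character $x\mapsto i$. A single transposition has the eigenvalue $-1$ in both nontrivial irreducible representations of $S_3$ but does not generate $S_3$.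

Section~\ref{sec:setup} reduces the problem to finding, for one irreducible real representation $V$ at a time, a product that acts as $0$ on $V$. Section~\ref{sec:S3} does this by hand for $S_3$, and Section~\ref{sec:rank} turns the computation into a criterion with two hypotheses. For involutions the hypotheses are verified by a short argument with a class sum, which gives Theorems~\ref{thm:inv} and~\ref{thm:class} (Section~\ref{sec:inv}). For general elements the verification needs some Lie theory (Section~\ref{sec:set}). Theorem~\ref{thm:set} contains Theorem~\ref{thm:inv}, but the conjecture needs only the direct proof, which ends in Section~\ref{sec:inv}.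

\section{Reduction to a semigroup of operators}\label{sec:setup}

\subsection{The group algebra}

Identify a probability distribution $\mu$ on $G$ with the element $\sum_g\mu(g)g$ of the real group algebra $\mathbb R[G]$. The law of a product of independent random elements is then the product of their laws. The law of $x^\varepsilon$, where $\varepsilon$ has parameter $p$, is the \emph{lazy step} $(1-p)+px$, and the uniform law is $u_G=\frac1{|G|}\sum_{g\in G}g$. For $X\subseteq G$ let
\[
\mathcal P_X=\Big\{\prod_{i=1}^k\big((1-p_i)+p_ix_i\big):\ k\ge0,\ x_i\in X,\ p_i\in[0,1]\Big\}\subseteq\mathbb R[G],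
\]
where the empty product is $1$. Then $X$ mixes $G$ if and only if $u_G\in\mathcal P_X$. The set $\mathcal P_X$ is closed under multiplication; convex combinations are not at our disposal, and this is the source of all difficulties below.

\begin{lemma}\label{lem:equiv}
The group $G$ is mixable if and only if $u_G\in\mathcal P_G$.
\end{lemma}

\begin{proof}
We have $(1-p)a+pb=a\big((1-p)+p\,a^{-1}b\big)$, and $a=(1-1)+1\cdot a$ is itself a lazy step. So the law of a product $a_1^{(\varepsilon_1)}\cdots a_k^{(\varepsilon_k)}$ lies in $\mathcal P_G$. Conversely, a product of $k\ge1$ lazy steps is such a law, with $a_i^{(0)}=1$ and $a_i^{(1)}=x_i$, and the empty product equals the lazy step with $x=1$.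
\end{proof}

Coins with parameter $1$ are deterministic moves. They give access to conjugates and inverses of the allowed elements. Let $*$ be the linear map of $\mathbb R[G]$ with $g^*=g^{-1}$; it reverses products.

\begin{lemma}\label{lem:closure}
Let $X$ generate $G$ and let $Y$ be the set of all conjugates in $G$ of elements of $X\cup X^{-1}$. Then $G\subseteq\mathcal P_X$, every lazy step $(1-p)+py$ with $y\in Y$, $p\in[0,1]$ lies in $\mathcal P_X$, and $\mathcal P_X$ is closed under $*$.
\end{lemma}

\begin{proof}
Taking all $p_i=1$ gives every product of elements of $X$. In a finite group $x^{-1}$ is a positive power of $x$, so these products exhaust $G$. For $x\in X$ we have $(1-p)+px^{-1}=x^{-1}\big(p+(1-p)x\big)\in\mathcal P_X$, and conjugating a lazy step by $g\in G\subseteq\mathcal P_X$ gives $g\big((1-p)+px^{\pm1}\big)g^{-1}=(1-p)+p\,gx^{\pm1}g^{-1}$. Finally, $*$ maps a product of lazy steps by $x_1,\dots,x_k$ to a product of lazy steps by $x_k^{-1},\dots,x_1^{-1}$.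
\end{proof}

\subsection{Representations}

Representations are finite-dimensional and are extended linearly to $\mathbb R[G]$. An irreducible representation is \emph{nontrivial} if some element of $G$ does not act as the identity. In any representation $\rho$, the operator $\rho(u_G)$ is a projection onto the space of $G$-fixed vectors. This space is invariant, so $\rho(u_G)=0$ when $\rho$ is irreducible and nontrivial. We first record the obstruction from the introduction; it is the ``only if'' half of Theorem~\ref{thm:set}.

\begin{lemma}\label{lem:obstr}
If $X$ mixes $G$, then $X$ generates $G$, and for every nontrivial irreducible complex representation $\rho$ of $G$ some $\rho(x)$, $x\in X$, has the eigenvalue $-1$.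
\end{lemma}

\begin{proof}
Write $u_G=\prod_i\big((1-p_i)+p_ix_i\big)$ with $x_i\in X$. The right side is supported in the subgroup generated by $X$, the left side has support $G$. Applying $\rho$ gives $\prod_i\big((1-p_i)+p_i\rho(x_i)\big)=0$, so some factor is singular: $(1-p_i)+p_i\lambda=0$ for an eigenvalue $\lambda$ of $\rho(x_i)$. Since $x_i$ has finite order, $|\lambda|=1$. Taking absolute values gives $1-p_i=p_i$, so $p_i=\frac12$ and $\lambda=-1$.
\end{proof}

In the other direction, the representations can be treated separately, because a product in which one factor acts as $0$ on $V$ acts as $0$ on $V$.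

\begin{lemma}\label{lem:each}
Suppose that for every nontrivial irreducible real representation $V$ of $G$ some $\mu_V\in\mathcal P_X$ acts as $0$ on $V$. Then $X$ mixes $G$.
\end{lemma}

\begin{proof}
By Maschke's theorem the regular representation $\mathbb R[G]$ is a direct sum of irreducible representations $V_1,\dots,V_m$. Let $\mu\in\mathcal P_X$ be the product of the $\mu_{V_j}$ over the nontrivial $V_j$ ($\mu=1$ if there are none). Both $\mu$ and $u_G$ act as $0$ on each nontrivial $V_j$. Both act as $1$ on each trivial $V_j$, because their coefficients sum to $1$. So left multiplication by $\mu-u_G$ is zero on $\mathbb R[G]$, and applying it to $1$ gives $\mu=u_G$.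
\end{proof}

\subsection{The semigroup $R$}\label{sub:R}

The following setting is used in the rest of the paper. The set $X$ generates $G$, $Y$ is as in Lemma~\ref{lem:closure}, and $\rho\colon G\to GL(V)$ is a nontrivial irreducible real representation. Averaging any inner product over $G$ gives a $G$-invariant inner product $\langle\cdot,\cdot\rangle$ on $V$. Each $\rho(g)$ is orthogonal, so $\rho(g)^{\mathsf T}=\rho(g^{-1})$ and $\rho(\mu)^{\mathsf T}=\rho(\mu^*)$, where ${}^{\mathsf T}$ denotes the adjoint. We write $g$ for $\rho(g)$; sums and products over subsets of $G$ are always indexed by group elements, even if different elements give the same operator. Put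
\[
R=\{\lambda\rho(\mu):\ \lambda>0,\ \mu\in\mathcal P_X\}\subseteq\operatorname{End}(V).
\]
Some $\mu\in\mathcal P_X$ acts as $0$ on $V$ if and only if $0\in R$. The positive scalars free us from normalizing: $1+zy=(1+z)\big((1-p)+py\big)$ with $p=z/(1+z)$. Lemma~\ref{lem:closure} gives:
\begin{itemize}
\item[(R1)] $R$ is closed under multiplication and under $A\mapsto A^{\mathsf T}$;
\item[(R2)] $R$ contains all $g\in G$, all positive scalars, all $(1-p)+py$ and all $1+zy$ with $y\in Y$, $p\in[0,1]$, $z\ge0$.
\end{itemize}
An operator that commutes with an irreducible real representation need not be a scalar; a rotation commutes with the action of $\mathbb Z/3$ on the plane. For symmetric operators Schur's lemma keeps its usual form.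

\begin{lemma}\label{lem:schur}
If $A\in\operatorname{End}(V)$ is symmetric and commutes with every $g\in G$, then $A$ is a real scalar.
\end{lemma}

\begin{proof}
A symmetric operator has a real eigenvalue. Its eigenspace is nonzero and $G$-invariant, so it is $V$.
\end{proof}

\begin{remark}\label{rem:approx}
Approximate mixing is always possible. Let $\mu=\prod_{x\in X}\frac12(1+x)$, in any order. For orthogonal $x$ we have $|\frac12(w+xw)|\le|w|$, with equality only if $xw=w$. So $|\mu w|=|w|$ forces every $x\in X$ to fix $w$, hence $w=0$. Thus $\rho(\mu)$ has norm less than $1$ for every nontrivial irreducible $\rho$, and $\mu^n\to u_G$ by the argument of Lemma~\ref{lem:each}. This holds also for $\mathbb Z/3$, so limits alone cannot prove mixability.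
\end{remark}

\section{The group $S_3$ by hand}\label{sec:S3}

Let $S_3$ act on $V=\mathbb R^2$ as the symmetry group of an equilateral triangle centered at $0$. The transpositions $t_1,t_2,t_3$ are the reflections in three lines, the mirrors, any two of which meet at the angle $\pi/3$. The nontrivial irreducible real representations are the sign representation and $V$. Take $X=\{t_1,t_2\}$.

The fair step $s=\frac12(1+t_1)$ acts as $0$ in the sign representation, and on $V$ it is the orthogonal projection onto the mirror $W$ of $t_1$. The rank has dropped from $2$ to $1$. Further fair steps and group elements do not lower it: group elements permute the mirrors, and a projection onto one mirror is injective on every other one, since no two are perpendicular. Instead, place a biased step $h_p=(1-p)+pt_2$ between two copies of $s$. If $w$ is a unit vector in $W$, then $sh_ps=\langle h_pw,w\rangle\,s$. The vectors $w$ and $t_2w$ make the angle $2\pi/3$, so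
\[
\langle h_pw,w\rangle=(1-p)+p\cos\tfrac{2\pi}3=1-\tfrac32p .
\]
This is positive at $p=0$ and negative at $p=1$, so it vanishes in between, at $p=\frac23$. By Lemma~\ref{lem:each} the product must be uniform, and indeed
\[
\tfrac12(1+t_1)\big(\tfrac13+\tfrac23t_2\big)\tfrac12(1+t_1)=\tfrac16(1+t_1)+\tfrac16(t_2+t_1t_2+t_2t_1+t_1t_2t_1)=u_{S_3}.
\]
This is the first ingredient of the proof: a quadratic form on the image of $s$ that changes sign as the bias moves from $0$ to $1$ must degenerate on the way, and then the rank drops.

We were lucky that $\langle t_2w,w\rangle<0$. In general nothing is known about the image of $s$, and a vector $w$ in it may satisfy $\langle tw,w\rangle>0$ for all conjugates $t$ of the given involution. For example, let $S_6$ permute the coordinates of $\{w\in\mathbb R^6:\sum_iw_i=0\}$. For the transposition $t=(i\,j)$ we have $\langle tw,w\rangle=|w|^2-(w_i-w_j)^2$, which is at least $6-4=2$ for $w=(1,1,1,-1,-1,-1)$. One would like first to apply an operator that stretches the $(-1)$-eigenspace of $t$, on which $\langle tw,w\rangle$ is negative. The step $1+zt$ does the opposite: it multiplies the $(+1)$-eigenspace by $1+z$ and the $(-1)$-eigenspace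 by $1-z$. What is needed is $1-zt$, which has a negative coefficient. The second ingredient is that the other conjugates of $t$ simulate it. In $S_3$, the operator $t_1+t_2+t_3$ on $V$ is a scalar by Lemma~\ref{lem:schur} and has trace $0$, so it is $0$. Hence
\[
(1+zt_1)(1+zt_3)=1-zt_2+z^2t_1t_3 ,
\]
which to first order in $z$ is the forbidden step $1-zt_2$.

\section{Lowering the rank}\label{sec:rank}

We work in the setting of Section~\ref{sub:R}. If $t$ is an involution and $E=\frac12(1-t)$ is the orthogonal projection onto its $(-1)$-eigenspace, then $(1-p)+pt=1-2pE$. The argument of Section~\ref{sec:S3} uses only this family of operators, so we state it for an arbitrary orthogonal projection $E$, that is, $E^2=E=E^{\mathsf T}$. The sandwich $sh_ps$ becomes $s^{\mathsf T}a^{\mathsf T}(1-cE)as$, which is symmetric and leaves room for a preparatory operator $a$.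

\begin{lemma}\label{lem:drop}
Let $E$ be an orthogonal projection with $1-cE\in R$ for all $c\in[0,2]$. Let $s,a\in R$, and suppose that $\langle(1-2E)aw_0,aw_0\rangle\le0$ for some nonzero $w_0\in\operatorname{im}s$. Then $R$ contains an element of rank less than the rank of $s$.
\end{lemma}

\begin{proof}
Let $W=\operatorname{im}s$. For $c\in[0,2]$ consider the symmetric bilinear form
\[
\beta_c(w,w')=\langle(1-cE)aw,aw'\rangle\qquad(w,w'\in W),
\]
and let $m(c)$ be the minimum of $\beta_c(w,w)=|aw|^2-c|Eaw|^2$ over unit vectors $w\in W$. Then $|m(c)-m(c')|\le|c-c'|\,\|a\|^2$, so $m$ is continuous. We have $m(0)\ge0$, and $m(2)\le0$ by hypothesis. Hence $m(c)=0$ for some $c\in[0,2]$. For this $c$ the form $\beta_c$ is positive semidefinite and $\beta_c(w_1,w_1)=0$ for a unit vector $w_1\in W$. The Cauchy--Schwarz inequality for $\beta_c$ gives $\beta_c(w_1,w')=0$ for all $w'\in W$.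

Let $b=s^{\mathsf T}a^{\mathsf T}(1-cE)as$, which lies in $R$ by (R1), and choose $\xi\in V$ with $s\xi=w_1$. For all $\eta\in V$ we have $\langle b\xi,\eta\rangle=\beta_c(w_1,s\eta)=0$, so $b\xi=0$. Thus $\ker b$ contains $\ker s$ and also $\xi\notin\ker s$, and the rank of $b$ is less than the rank of $s$.
\end{proof}

The operator that stretches the image of $E$ and fixes its kernel is $\exp(\tau E)=(1-E)+e^\tau E$. It is needed only to make a strict inequality hold, so it suffices to approximate it by elements of $R$. Let $\overline R$ be the closure of $R$ in $\operatorname{End}(V)$.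

\begin{proposition}\label{prop:crit}
Let $E\ne0$ be an orthogonal projection such that
\begin{itemize}
\item[(i)] $1-cE\in R$ for all $c\in[0,2]$, and
\item[(ii)] $\exp(\tau E)\in\overline R$ for all $\tau>0$.
\end{itemize}
Then $0\in R$.
\end{proposition}

\begin{proof}
Let $s\in R$ have minimal rank, and suppose $s\ne0$. Take $0\ne w\in\operatorname{im}s$. The vectors $gw$, $g\in G$, span a nonzero invariant subspace, which is $V$ by irreducibility. Since $E\neq0$, there is $g\in G$ with $Egw\ne0$. The vector $\exp(\tau E)gw$ has the orthogonal components $(1-E)gw\in\ker E$ and $e^\tau Egw\in\operatorname{im}E$, on which $1-2E$ acts as $1$ and $-1$. Hence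
\[
\big\langle(1-2E)\exp(\tau E)gw,\ \exp(\tau E)gw\big\rangle=|(1-E)gw|^2-e^{2\tau}|Egw|^2,
\]
which is negative for large $\tau$. Fix such a $\tau$. By (ii) and continuity there is $b\in R$ so close to $\exp(\tau E)$ that $\langle(1-2E)bgw,bgw\rangle<0$. Lemma~\ref{lem:drop} with $a=bg\in R$ gives an element of $R$ of smaller rank than $s$, a contradiction.
\end{proof}

\begin{remark}\label{rem:Z3}
Hypothesis (i) cannot be weakened to $1-cE\in\overline R$, because the proof does not control the value of $c$ at which the form degenerates. Let $\mathbb Z/3=\langle x\rangle$ act on $V=\mathbb C=\mathbb R^2$ by $x\mapsto\omega$, let $X=\{x\}$ and $E=1$. Then $(1+\omega)^3=(-\omega^2)^3=-1$, so $R$ contains all nonzero real scalars. Thus (ii) holds, and (i) fails only at $c=1$, where $1-cE=0\in\overline R$. Yet $0\notin R$, since no lazy step $(1-p)+p\omega$ is zero.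
\end{remark}

\section{Involutions and the classification of mixable groups}\label{sec:inv}

We use the following limit formula: if $M_n=1+\frac1nA+O(n^{-2})$ in $\operatorname{End}(V)$, then $M_n^{\,n}\to\exp A$. Indeed, for large $n$ the logarithm series gives $M_n=\exp\big(\frac1nA+O(n^{-2})\big)$, so $M_n^{\,n}=\exp\big(A+O(n^{-1})\big)$.

\begin{proposition}\label{prop:inv}
Let $X$ generate $G$, let $V$ be a nontrivial irreducible real representation of $G$, and let $t\in X$ be an involution that acts nontrivially on $V$. Then some element of $\mathcal P_X$ acts as $0$ on $V$.
\end{proposition}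

\begin{proof}
The operator $t$ is symmetric, since $t^{\mathsf T}=t^{-1}=t$. So $E=\frac12(1-t)$ is an orthogonal projection, and $E\ne0$ because $t$ acts nontrivially. We verify the hypotheses of Proposition~\ref{prop:crit}. For $c\in[0,2]$ we have $1-cE=(1-\frac c2)+\frac c2t\in R$, which is (i).

Let $C\subseteq Y$ be the conjugacy class of $t$ in $G$. Its elements are involutions, so the class sum $\sum_{h\in C}h$ is symmetric. It commutes with $G$, since conjugation permutes $C$. By Lemma~\ref{lem:schur} it is a real scalar $\zeta$. Put $A=\sum_{h\in C,\,h\ne t}h=\zeta-t$, so that $E=\frac12(1-\zeta)+\frac12A$. Fix $\tau>0$ and an order on $C$, and let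
\[
M_n=\prod_{h\in C,\ h\ne t}\Big(1+\frac{\tau}{2n}h\Big)=1+\frac1n\cdot\frac{\tau A}2+O(n^{-2}).
\]
By (R1) and (R2), $e^{\tau(1-\zeta)/2}M_n^{\,n}\in R$, and by the limit formula these operators converge to $e^{\tau(1-\zeta)/2}\exp(\tau A/2)=\exp(\tau E)$. This is (ii). Hence $0\in R$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:inv}]
Let $V$ be a nontrivial irreducible real representation of $G$. Since $T$ generates $G$, some $t\in T$ acts nontrivially on $V$. By Proposition~\ref{prop:inv} with $X=T$, some element of $\mathcal P_T$ acts as $0$ on $V$. By Lemma~\ref{lem:each}, $u_G\in\mathcal P_T\subseteq\mathcal P_G$, and $G$ is mixable by Lemma~\ref{lem:equiv}.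
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
(a)$\Rightarrow$(b). Suppose $G$ has a nontrivial quotient $Q$ of odd order. A nontrivial irreducible complex representation of $Q$ gives one of $G$, say $\rho$, with $\rho(g)^{|Q|}=1$ for all $g\in G$. Since $(-1)^{|Q|}=-1$, no $\rho(g)$ has the eigenvalue $-1$. By Lemma~\ref{lem:obstr} with $X=G$ and Lemma~\ref{lem:equiv}, $G$ is not mixable.

(b)$\Rightarrow$(a). Let $\rho\colon G\to GL(V)$ be a nontrivial irreducible real representation. An involution of $G$ may act trivially on $V$, so we pass to $\bar G=G/\ker\rho$, which acts faithfully and irreducibly. This quotient is nontrivial, so by (b) its order is even, and by Cauchy's theorem it contains an involution $t$, which acts nontrivially on $V$. Proposition~\ref{prop:inv}, applied to $\bar G$ with $X=\bar G$, gives a product of lazy steps $(1-p_i)+p_i\bar x_i$, $\bar x_i\in\bar G$, that acts as $0$ on $V$. Replacing each $\bar x_i$ by a preimage in $G$ gives an element of $\mathcal P_G$ with the same action on $V$. By Lemmas~\ref{lem:each} and~\ref{lem:equiv}, $G$ is mixable.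

(b)$\Rightarrow$(c). The subgroup $H$ generated by all elements of $2$-power order is normal, because this set is invariant under conjugation, and it contains a Sylow $2$-subgroup. So $G/H$ has odd order, and (b) gives $H=G$.

(c)$\Rightarrow$(b). In a quotient of odd order, the image of an element of $2$-power order has an order that is both odd and a power of $2$, so it is $1$. By (c) these images generate the quotient, which is therefore trivial.
\end{proof}

Being generated by involutions is thus sufficient for mixability but not necessary. The involutions of $\mathbb Z/4$ generate a subgroup of order $2$. In $SL_2(5)$ an element with $g^2=1$ is diagonalizable with eigenvalues $\pm1$ and determinant $1$, so $-1$ is the only involution. A quotient of odd order kills $-1$ and so is a quotient of the simple group $PSL_2(5)$ of order $60$, hence trivial; so $SL_2(5)$ is mixable.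

\section{Arbitrary sets of allowed elements}\label{sec:set}

\subsection{The statement for one representation}

\begin{proposition}\label{prop:gen}
Let $X$ generate $G$, let $V$ be a nontrivial irreducible real representation of $G$, and let $x_0\in X$ have the eigenvalue $-1$ on $V$. Then some element of $\mathcal P_X$ acts as $0$ on $V$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:set} from Proposition~\ref{prop:gen}]
Necessity is Lemma~\ref{lem:obstr}. For sufficiency, let $V$ be a nontrivial irreducible real representation. The real and imaginary parts of a $G$-fixed vector in $V\otimes\mathbb C$ are fixed, so $V\otimes\mathbb C$ has no nonzero fixed vector, and its irreducible constituents are nontrivial. By hypothesis some $x_0\in X$ has the eigenvalue $-1$ on one of them. Then $\det(1+x_0)=0$, so $x_0$ has the eigenvalue $-1$ on $V$. Proposition~\ref{prop:gen} and Lemma~\ref{lem:each} show that $X$ mixes $G$.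
\end{proof}

To prove Proposition~\ref{prop:gen} we want to apply Proposition~\ref{prop:crit} to the orthogonal projection $E$ onto $\ker(1+x_0)$. The proof of Proposition~\ref{prop:inv} used twice that $t$ is an involution: the lazy steps by $t$ were the operators $1-cE$, and the class sum was symmetric. Both properties fail now, and the first failure is the serious one.

\begin{example}\label{ex:S4}
Let $X$ be the set of $4$-cycles in $S_4$; it generates a normal subgroup containing odd permutations, hence $S_4$. A $4$-cycle $x$ has the eigenvalues $1,i,-1,-i$ on $\mathbb R^4$, so $-1,i,-i$ on $V=\{w\in\mathbb R^4:\sum_iw_i=0\}$. On the twist of $V$ by the sign the eigenvalues are $1,-i,i$, so $X$ does not mix $S_4$ by Lemma~\ref{lem:obstr}. On $V$ itself Proposition~\ref{prop:gen} applies, although no element of $X$ acts as an involution. The step $h_p=(1-p)+px$ acts as $1-2p$ on the line $\operatorname{im}E$, as desired, but on the plane $\ker E$ it rotates and scales by the complex number $(1-p)+pi$. To undo this, write $(1-p)+pi=e^{\alpha+i\theta}$ and put $J=\frac12(x-x^3)$, which has the eigenvalues $0,i,-i$. Then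
\[
h_p\exp\big(-\alpha(1-E)-\theta J\big)=1-2pE,\qquad E=\tfrac14(1-x+x^2-x^3).
\]
\end{example}

So we need exponentials of polynomials in $x_0$, and by Remark~\ref{rem:Z3} we need them in $R$, not only in $\overline R$. The tool for passing from approximate to exact membership is that a dense subsemigroup of a topological group that has an interior point is the whole group. The ambient group has to be small enough for $R$ to have interior in it, and large enough to contain these exponentials.

\subsection{The Lie group $L$}

We remain in the setting of Section~\ref{sub:R}, with $Y\ne\emptyset$ because $V$ is nontrivial. For $y\in Y$ and $0\le z<1$,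
\begin{equation}\label{eq:log}
1+zy=\exp\ell_y(z),\qquad \ell_y(z)=\sum_{k\ge1}\frac{(-1)^{k-1}}kz^ky^k,
\end{equation}
where the series converges because $\|y\|=1$. All powers of $y$ occur. Let $\mathfrak l\subseteq\operatorname{End}(V)$ be the real Lie algebra generated by all $y^k$ with $y\in Y$, $k\ge0$, that is, the smallest subspace containing them that is closed under $[A,B]=AB-BA$. It contains $1$ and every real polynomial in each $y\in Y$, and $\ell_y$ is a smooth map $(0,1)\to\mathfrak l$, since a subspace is closed. We recall three standard facts.

\begin{itemize}
\item[(L1)] The subgroup $L$ of $GL(V)$ generated by $\exp(\mathfrak l)$ is a connected Lie group in such a way that the inclusion $L\to GL(V)$ is a smooth immersion, which identifies $T_qL$ with $q\mathfrak l$ for $q\in L$. The map $\exp\colon\mathfrak l\to L$ is smooth and maps a neighborhood of $0$ diffeomorphically onto a neighborhood of $1$, and $q\mathfrak lq^{-1}=\mathfrak l$ for $q\in L$.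
\item[(L2)] For $A\in\mathfrak l$, the rule $\widetilde A(q)=qA$ defines a smooth vector field on $L$, and $[\widetilde A,\widetilde B]=\widetilde{[A,B]}$.
\item[(L3)] (Constant rank theorem.) If a smooth map $\Phi$ from an open subset of $\mathbb R^N$ to $L$ has rank $d$ at all points near $z^0$, then $z^0$ has an open neighborhood $U$ such that $M=\Phi(U)$ is an embedded $d$-dimensional submanifold of $L$ with $T_{\Phi(z)}M=\operatorname{im}d\Phi_z$ for $z\in U$.
\end{itemize}

The topology of $L$ in (L1) may be finer than the one induced from $GL(V)$. Fact (L3) produces sets that are open in this intrinsic topology, so density has to be proved in it as well. From now on, ``open'', ``closed'' and ``limit'' in $L$ refer to the intrinsic topology.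

The elements of $G$ need not lie in $L$, whose elements have positive determinant, but they act on it. Conjugation by $g\in G$ permutes the generators $y^k$ and preserves brackets. Transposition maps $y^k$ to $(y^{-1})^k$, with $y^{-1}\in Y$, and $[A,B]^{\mathsf T}=-[A^{\mathsf T},B^{\mathsf T}]$. So both maps preserve $\mathfrak l$. Since $g\exp(A)g^{-1}=\exp(gAg^{-1})$ and $\exp(A)^{\mathsf T}=\exp(A^{\mathsf T})$, conjugation by $g$ is an automorphism and transposition an anti-automorphism of $L$. The same formulas and (L1) show that they are continuous at $1$, hence everywhere. Put
\[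
R_L=R\cap L .
\]
This is a subsemigroup of $L$, stable under conjugation by $G$ and under transposition. It contains the positive scalars $e^\tau=\exp(\tau\cdot1)$ and, by \eqref{eq:log}, all $1+zy$ with $y\in Y$, $0\le z<1$. For $\mathbb Z/3$ acting on $\mathbb C$, for instance, $\mathfrak l=\mathbb C$ and $L=\mathbb C^\times$.

\subsection{$R_L$ is dense in $L$}

\begin{lemma}\label{lem:dense}
The closure $K$ of $R_L$ in $L$ equals $L$.
\end{lemma}

\begin{proof}
By continuity, $K$ is a closed subsemigroup of $L$, stable under conjugation by $G$ and under transposition. We study the directions in which one can move inside $K$: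
\[
\mathfrak w=\{A\in\mathfrak l:\ \exp(\tau A)\in K\text{ for all }\tau\ge0\}.
\]
If $\mathfrak w=\mathfrak l$, then $K\supseteq\exp(\mathfrak l)$. This set is closed under inverses and generates $L$, so the semigroup $K$ is $L$. We show $\mathfrak w=\mathfrak l$ in four steps.

\emph{Step 1: tangent directions.} Let $A\in\mathfrak l$ and let $\alpha\colon(0,\delta)\to\mathfrak l$ satisfy $\exp\alpha(\sigma)\in K$ and $\alpha(\sigma)/\sigma\to A$ as $\sigma\to0$. Then $A\in\mathfrak w$. Indeed, for $\tau>0$ and large $n$ we have $\exp\big(n\alpha(\tau/n)\big)=\big(\exp\alpha(\tau/n)\big)^n\in K$ and $n\alpha(\tau/n)\to\tau A$ in $\mathfrak l$. Since $\exp\colon\mathfrak l\to L$ is continuous, $\exp(\tau A)\in K$.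

\emph{Step 2: $\mathfrak w$ is a convex cone,} stable under conjugation by $G$ and under transposition, and $\pm1\in\mathfrak w$. Only closure under addition needs an argument. For $A,B\in\mathfrak w$, the curve $\sigma\mapsto\exp(\sigma A)\exp(\sigma B)$ is smooth in $L$, has derivative $A+B$ at $\sigma=0$, and lies in $K$ for $\sigma\ge0$. By (L1) it equals $\exp\alpha(\sigma)$ for small $\sigma$, with $\alpha$ smooth in $\mathfrak l$, $\alpha(0)=0$ and $\alpha'(0)=A+B$. Step~1 gives $A+B\in\mathfrak w$.

\emph{Step 3: $\pm y^k\in\mathfrak w$ for all $y\in Y$, $k\ge0$.} Fix $y$ and induct on $k$; the case $k=0$ is in Step~2. Let $k\ge1$ and assume the claim for all $j<k$. We cancel the first $k-1$ terms of $\ell_y(z)$. For $0<z<1$, all factors below commute and lie in $K$, so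
\[
(1+zy)\prod_{j=1}^{k-1}\exp\Big(\frac{(-1)^{j}}jz^jy^j\Big)=\exp\Big(\sum_{j\ge k}\frac{(-1)^{j-1}}jz^jy^j\Big)\in K .
\]
With $z=\sigma^{1/k}$ the exponent lies in $\mathfrak l$ and equals $\frac\epsilon k\sigma y^k+O(\sigma^{1+1/k})$, where $\epsilon=(-1)^{k-1}$. By Steps~1 and~2, $\epsilon y^k\in\mathfrak w$. The opposite sign comes from the class sum argument, symmetrized so that Lemma~\ref{lem:schur} applies. The operator $\sum_{g\in G}g(y^k+y^{-k})g^{-1}$ commutes with $G$, and it is symmetric because $(gy^kg^{-1})^{\mathsf T}=gy^{-k}g^{-1}$. So it is a real scalar $\kappa$. Multiplying by $\epsilon$ and isolating the term $\epsilon y^k$ with $g=1$, we get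
\[
-\epsilon y^k=\sum_{g\in G,\ g\ne1}g(\epsilon y^k)g^{-1}+\sum_{g\in G}g(\epsilon y^k)^{\mathsf T}g^{-1}-\epsilon\kappa ,
\]
and every term on the right lies in $\mathfrak w$ by Step~2. Hence $-\epsilon y^k\in\mathfrak w$.

\emph{Step 4: brackets.} Let $\mathfrak e=\mathfrak w\cap(-\mathfrak w)$, a linear subspace of $\mathfrak l$ by Step~2. Let $A,B\in\mathfrak e$, $\tau\in\mathbb R$ and $q=\exp(\tau A)$. Both $q$ and $q^{-1}$ lie in $K$, so $\exp(\sigma\,qBq^{-1})=q\exp(\sigma B)q^{-1}\in K$ for all $\sigma\in\mathbb R$, and $qBq^{-1}\in\mathfrak l$ by (L1). Thus $\exp(\tau A)B\exp(-\tau A)$ is a curve in the subspace $\mathfrak e$, and its derivative $[A,B]$ at $\tau=0$ lies in $\mathfrak e$. So $\mathfrak e$ is a Lie subalgebra of $\mathfrak l$ that contains all $y^k$, whence $\mathfrak e=\mathfrak w=\mathfrak l$.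
\end{proof}

\subsection{$R_L$ has an interior point}

The products of $N$ steps $1+z_iy_i$ form an $N$-parameter family in $R_L$. We take a family that sweeps out a piece of maximal dimension. Appending one more step cannot raise the dimension, and this forces the piece to be tangent to all directions in $\mathfrak l$.

\begin{lemma}\label{lem:int}
The set $R_L$ contains a nonempty open subset of $L$.
\end{lemma}

\begin{proof}
For $N\ge1$ and $y_1,\dots,y_N\in Y$ consider
\[
\Phi\colon(0,1)^N\to L,\qquad\Phi(z)=(1+z_1y_1)\cdots(1+z_Ny_N).
\]
It takes values in $R_L$, and it is smooth as a map to $L$ by \eqref{eq:log} and (L1). Since $L\to GL(V)$ is an immersion, the rank of $d\Phi_z$ is the dimension of the span of the partial derivatives of $\Phi$ in $\operatorname{End}(V)$. Let $d\le\dim L$ be the largest rank over all $N$, all words and all points, attained by $\Phi$ at $z^0$. The rank cannot drop near $z^0$, since a nonzero minor stays nonzero, and it cannot exceed $d$. Let $U$ and $M=\Phi(U)\subseteq R_L$ be as in (L3).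

Fix $q=\Phi(z)\in M$ with $z\in U$, and $y\in Y$. The map $(z,\zeta)\mapsto\Phi(z)(1+\zeta y)$ on $(0,1)^{N+1}$ belongs to a longer word, so its rank is at most $d$. At $(z,\zeta)$ its derivatives in $z$ span $(T_qM)(1+\zeta y)$, which already has dimension $d$ because $1+\zeta y$ is invertible. So the derivative in $\zeta$, which is $qy$, lies in this space:
\[
y(1+\zeta y)^{-1}=\sum_{k\ge1}(-\zeta)^{k-1}y^k\ \in\ q^{-1}T_qM\qquad(0<\zeta<1).
\]
If a linear functional $\varphi$ on $\operatorname{End}(V)$ vanishes on $q^{-1}T_qM$, then the power series $\sum_{k\ge1}(-\zeta)^{k-1}\varphi(y^k)$ vanishes on $(0,1)$, so $\varphi(y^k)=0$ for all $k\ge1$. Hence $y^k\in q^{-1}T_qM$ for $k\ge1$, and also for $k=0$, since $y^0=y^{|G|}$.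

Let $\mathfrak m$ be the subspace of all $A\in\mathfrak l$ with $\widetilde A(q)\in T_qM$ for every $q\in M$. We have shown that $y^k\in\mathfrak m$ for all $y\in Y$, $k\ge0$. A vector field is tangent to the embedded submanifold $M$ along $M$ if and only if, locally, it maps smooth functions vanishing on $M$ to functions vanishing on $M$. This property passes from $\widetilde A,\widetilde B$ to $[\widetilde A,\widetilde B]=\widetilde A\widetilde B-\widetilde B\widetilde A$, so $\mathfrak m$ is closed under brackets by (L2). Therefore $\mathfrak m=\mathfrak l$ and $T_qM=q\mathfrak l=T_qL$ for $q\in M$. An embedded submanifold of full dimension is open, so $M$ is open in $L$.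
\end{proof}

\begin{corollary}\label{cor:L}
We have $L\subseteq R$. In particular, $\exp(A)\in R$ for every real polynomial $A$ in an element $y\in Y$.
\end{corollary}

\begin{proof}
Let $O\subseteq R_L$ be nonempty and open in $L$, and let $q\in L$. The set $qO^{-1}$ is nonempty and open, so by Lemma~\ref{lem:dense} it contains some $r\in R_L$. Write $r=qo^{-1}$ with $o\in O$. Then $q=ro\in R_L$.
\end{proof}

The eigenvalue $-1$ has not been used so far, and Corollary~\ref{cor:L} holds also for $\mathbb Z/3$, where it says that $R\supseteq\mathbb C^\times$. All elements of $L$ are invertible; the singular operator comes from the fair step by $x_0$.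

\subsection{Proof of Proposition~\ref{prop:gen}}

Let $m$ be the order of $x_0$ in $G$. It is even, because $(-1)^m=1$. The operator $-x_0$ is orthogonal with $(-x_0)^m=1$, so the average
\[
E=\frac1m\sum_{j=0}^{m-1}(-x_0)^j
\]
is the orthogonal projection onto the space of vectors fixed by $-x_0$, which is $\ker(1+x_0)\ne0$. Since $E$ is a real polynomial in $x_0$, Corollary~\ref{cor:L} gives $\exp(\tau E)\in R$ for all $\tau$, which is hypothesis (ii) of Proposition~\ref{prop:crit}.

For (i), let $c=2p$ with $p\in[0,1]$ and $h_p=(1-p)+px_0\in R$. We correct $h_p$ as in Example~\ref{ex:S4}. On $V\otimes\mathbb C$ the operator $x_0$ is diagonalizable. Its set $\Lambda$ of eigenvalues lies on the unit circle and is stable under complex conjugation, and $E$ acts as $1$ on the eigenspace for $-1$ and as $0$ on the others. For $\lambda\in\Lambda$, $\lambda\ne-1$, the number $(1-p)+p\lambda$ is not in $(-\infty,0]$: it equals $1$ if $\lambda=1$ or $p=0$, and it is not real otherwise. So we can define, with the principal branch of the logarithm,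
\[
f(\lambda)=\operatorname{Log}\big((1-p)+p\lambda\big)\quad(\lambda\in\Lambda,\ \lambda\ne-1),\qquad f(-1)=0,
\]
and $f(\bar\lambda)=\overline{f(\lambda)}$. Let $F$ be the unique complex polynomial of degree less than $|\Lambda|$ with $F=f$ on $\Lambda$. The polynomial with conjugate coefficients takes at $\lambda$ the value $\overline{F(\bar\lambda)}=f(\lambda)$, so it equals $F$, and $F$ is real. By Corollary~\ref{cor:L}, $\exp(-F(x_0))\in R$, so $h_p\exp(-F(x_0))\in R$. On the eigenspace for $\lambda$ this operator acts as $\big((1-p)+p\lambda\big)e^{-f(\lambda)}$, which is $1$ for $\lambda\ne-1$ and $1-2p$ for $\lambda=-1$. Hence it equals $1-2pE=1-cE$, and (i) holds.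

By Proposition~\ref{prop:crit}, $0\in R$, so some element of $\mathcal P_X$ acts as $0$ on $V$. This proves Proposition~\ref{prop:gen} and completes the proof of Theorem~\ref{thm:set}. \qed

\begin{thebibliography}{1}

\bibitem{ABGV}
Gideon Amir, Guy Blachar, Subhajit Ghosh, Uzi Vishne,
\emph{Mixability of finite groups},
arXiv:2501.17806 (2025).

\end{thebibliography}
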